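\title{Closed binary relations on the interval are classifiable by countable structures}

\begin{abstract}
Two closed subsets $R,S$ of the square $[0,1]^2$ are conjugate if $(g\times g)(R)=S$ for some homeomorphism $g$ of $[0,1]$. We prove that this conjugacy relation is Borel reducible to the $S_\infty$-universal orbit equivalence relation, and in fact Borel bireducible with it. The proof attaches to each closed relation, in a Borel way, a countable dense subset of the interval that is unique up to automorphisms of the relation. The method applies to sequences of closed relations, and hence to continuous functions on the square, to sequences of interval maps, and to closed relations on the circle. For closed relations on the square $[0,1]^2$ the reduction does not exist.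
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $I=[0,1]$. A \emph{closed binary relation} on $I$ is a nonempty closed subset of $I^2=I\times I$. The set $\mathcal K(I^2)$ of all such relations carries the Vietoris topology, equivalently the topology of the Hausdorff metric, and is a compact Polish space. Relations $R,S\in\mathcal K(I^2)$ are \emph{conjugate} if $(g\times g)(R)=S$ for some homeomorphism $g\colon I\to I$; this is the orbit equivalence relation of the natural action of $\operatorname{Homeo}(I)$ on $\mathcal K(I^2)$. One may read $R$ as a multivalued map that sends $x$ to the section $R_x=\{y:(x,y)\in R\}$. If $R$ is the graph of a continuous map $f\colon I\to I$, then $(g\times g)(R)$ is the graph of $gfg^{-1}$, so conjugacy of relations extends topological conjugacy of interval maps. Closed binary relations on any compact metrizable space, and their conjugacy, are defined in the same way.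

We ask what kind of complete invariants this classification problem admits. If $E$ and $F$ are equivalence relations on Polish spaces $Y$ and $Z$, then $E$ is \emph{Borel reducible} to $F$ if there is a Borel map $\vartheta\colon Y\to Z$ with $y\,E\,y'\iff\vartheta(y)\,F\,\vartheta(y')$ for all $y,y'\in Y$; the $F$-class of $\vartheta(y)$ is then a complete invariant for the $E$-class of $y$, computed in a Borel way. The relations are \emph{Borel bireducible} if each is Borel reducible to the other. Let $S_\infty$ be the group of all permutations of $\mathbb N$. The \emph{$S_\infty$-universal orbit equivalence relation} $E_{S_\infty}$ is an orbit equivalence relation of a Borel action of $S_\infty$ on a Polish space to which every such orbit equivalence relation is Borel reducible. It is well defined up to Borel bireducibility, and it is Borel bireducible with isomorphism of countable graphs. For a countable relational language whose symbols have arities $n_0,n_1,\dots$, the structures with universe $\mathbb N$ form the Polish space $\prod_j 2^{\mathbb N^{n_j}}$; the group $S_\infty$ acts on it continuously by relabeling the universe, and the orbits are the isomorphism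 classes. So $E$ is Borel reducible to $E_{S_\infty}$ exactly when isomorphism types of countable structures can serve as complete invariants for $E$. The following question is posed by Bruin and Vejnar~\cite{BV}.

\begin{quote}
\emph{Is conjugacy of closed binary relations on the closed interval Borel reducible to $E_{S_\infty}$?}
\end{quote}

Either answer looks plausible. A homeomorphism of $I$ is monotone, hence determined by what it does to the order on a countable dense set $D\subset I$, and a closed relation $R$ is determined by the list of boxes with corner coordinates in $D$ that it meets. So a \emph{pair} $(R,D)$ is coded by a countable structure, which suggests a positive answer. But $R$ is an arbitrary compact subset of the square and comes with no set $D$. For some $R$ no nonempty countable subset of $(0,1)$ is preserved by all automorphisms of $R$ (Example~\ref{ex:translations}), so $D$ cannot be canonical; and one dimension higher the answer is negative (Theorem~\ref{thm:complements}(d)).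

The answer is yes. We prove it for sequences of relations, which costs nothing extra and is needed both in the proof and in the applications. Let $\mathcal F(I^2)=\mathcal K(I^2)\cup\{\emptyset\}$, with $\emptyset$ an isolated point, and let $X=\mathcal F(I^2)^{\mathbb N}$. Sequences $(R_k),(S_k)\in X$ are \emph{conjugate} if some $g\in\operatorname{Homeo}(I)$ satisfies $(g\times g)(R_k)=S_k$ for all $k$.

\begin{theorem}\label{thm:main}
Conjugacy on $X$ is Borel reducible to $E_{S_\infty}$. In particular, so is conjugacy of closed binary relations on $I$.
\end{theorem}

The second assertion follows from the first by sending $R$ to the constant sequence $(R,R,\dots)$.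

\begin{theorem}\label{thm:complements}
\begin{itemize}
\item[(a)] Conjugacy of closed binary relations on $I$ is Borel bireducible with $E_{S_\infty}$.
\item[(b)] For a Polish space $Y$, the relation ``\,$v\circ(g\times g)=u$ for some $g\in\operatorname{Homeo}(I)$\,'' on $C(I^2,Y)$ is Borel reducible to $E_{S_\infty}$. So is simultaneous conjugacy of sequences of continuous maps $I\to I$.
\item[(c)] Conjugacy of closed binary relations on the circle is Borel bireducible with $E_{S_\infty}$.
\item[(d)] Conjugacy of closed binary relations on the square $I^2$ is not Borel reducible to $E_{S_\infty}$.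
\end{itemize}
\end{theorem}

The set $D$ need not be canonical: it is enough that it be unique up to an automorphism of the relation. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to the construction of such a set, and Section~\ref{sec:examples} carries out the construction by hand in two examples that contain the whole mechanism. In general, we first cut the square along countably many canonical horizontal and vertical lines, after which the complement of the relation falls into pieces bounded by graphs of monotone homeomorphisms, the \emph{branches} (Section~\ref{sec:cells}). After enlarging the canonical set, every increasing homeomorphism that fixes it and commutes with the branches is an automorphism (Section~\ref{sec:admissible}). On each interval free of canonical points the branches generate a group that acts freely, hence embeds in $(\mathbb R,+)$; this leaves three cases (Section~\ref{sec:groups}), and in each of them we describe dense sets that are unique up to automorphism (Section~\ref{sec:choice}). Section~\ref{sec:borel} shows that all this can be done in a Borel way, and Section~\ref{sec:complements} proves Theorem~\ref{thm:complements}.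

\section{Reduction to a dense set of marked points}\label{sec:reduction}

We begin with two standard tools, one about order and one about the hyperspace.

\begin{lemma}\label{lem:order}
Let $J,J'\subset\mathbb R$ be open intervals, and let $A\subset J$ and $A'\subset J'$ be dense.
\begin{itemize}
\item[(a)] Every order isomorphism $\pi\colon A\to A'$ extends uniquely to an increasing homeomorphism $J\to J'$, and, if $J$ and $J'$ are bounded, to an increasing homeomorphism of the closures.
\item[(b)] If $A$ and $A'$ are countable, some increasing homeomorphism $J\to J'$ carries $A$ onto $A'$.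
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $\bar\pi(x)=\sup\{\pi(d):d\in A,\ d\le x\}$. This lies in $J'$, extends $\pi$, and is strictly increasing: if $x<d<d'<x'$ with $d,d'\in A$, then $\bar\pi(x)\le\pi(d)<\pi(d')\le\bar\pi(x')$. A monotone map with dense image has no jumps, so $\bar\pi$ is continuous, and its image is an interval dense in $J'$, hence all of $J'$. Uniqueness follows from density. (b) By Cantor's theorem, any two countable dense linear orders without endpoints are isomorphic; $A$ and $A'$ are such orders, so (a) applies.
\end{proof}

A \emph{box} is a set $[a,b]\times[c,d]\subset I^2$ with $a\le b$ and $c\le d$; it is \emph{rational} if $a,b,c,d\in\mathbb Q$.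

\begin{lemma}\label{lem:boxes}
\begin{itemize}
\item[(a)] The set of all $(R,a,b,c,d)\in\mathcal F(I^2)\times I^4$ with $a\le b$, $c\le d$ and $R\cap([a,b]\times[c,d])\ne\emptyset$ is closed.
\item[(b)] A map $\vartheta$ from a Polish space to $\mathcal F(I^2)$ is Borel as soon as $\{z:\vartheta(z)\cap\beta=\emptyset\}$ is Borel for every rational box $\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $R_n\to R$, the boxes $\beta_n$ converge to $\beta$, and $z_n\in R_n\cap\beta_n$, then any limit point of $(z_n)$ lies in $R\cap\beta$. (b) The topology of $\mathcal F(I^2)$ is second countable and generated by the sets $\{R:R\cap O\ne\emptyset\}$ and $\{R:R\subset O\}$ with $O\subset I^2$ open. Now $R\cap O\ne\emptyset$ iff $R$ meets some rational box contained in $O$, and, by compactness, $R\subset O$ iff $R$ misses all members of some finite family of rational boxes covering $I^2\setminus O$.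
\end{proof}

The two coordinates of $I^2$ must be treated alike, because the same homeomorphism acts on both. Let $R^T=\{(y,x):(x,y)\in R\}$. A \emph{system} is a sequence $\mathcal R=(R_k)\in X$ with $R_{2j+1}=R_{2j}^T$ for all $j$; we write $k'$ for the partner index of $k$, so that $R_{k'}=R_k^T$. The systems form a closed subset $X_{\mathrm s}$ of $X$. The map $(R_0,R_1,\dots)\mapsto(R_0,R_0^T,R_1,R_1^T,\dots)$ from $X$ to $X_{\mathrm s}$ is continuous, and it preserves conjugacy in both directions since $(g\times g)(R^T)=((g\times g)R)^T$. So it suffices to prove Theorem~\ref{thm:main} on $X_{\mathrm s}$. For $g\in\operatorname{Homeo}(I)$ let $g\mathcal R=((g\times g)R_k)_k$, again a system; $g$ is an \emph{automorphism} of $\mathcal R$ if $g\mathcal R=\mathcal R$. Throughout, $\sigma(x)=1-x$, and $\operatorname{Homeo}_+(I)$ is the group of increasing homeomorphisms.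

The core of the paper is the following statement.

\begin{theorem}[Marking theorem]\label{thm:marking}
There are Borel maps $d_n\colon X_{\mathrm s}\to I$, $n\in\mathbb N$, with the following properties. For each system $\mathcal R$ the points $d_n(\mathcal R)$ are pairwise distinct, and $D^*(\mathcal R)=\{d_n(\mathcal R):n\in\mathbb N\}$ is dense in $I$ and contains $0$ and $1$. If $\mathcal R$ and $\mathcal S$ are conjugate systems, then some $g'\in\operatorname{Homeo}(I)$ satisfies $g'\mathcal R=\mathcal S$ and $g'(D^*(\mathcal R))=D^*(\mathcal S)$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:marking}]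
Since conjugacies may reverse orientation, we record betweenness rather than order. Let $\langle a,b\rangle$ be the closed interval with endpoints $a,b\in I$. Let $M_{\mathcal R}$ be the structure on $\mathbb N$ with the ternary relation $P$ and the $4$-ary relations $B_k$ given, with $d_n=d_n(\mathcal R)$, by
\[
P(n,m,l)\iff d_m\in\langle d_n,d_l\rangle,\qquad
B_k(n,m,i,j)\iff R_k\cap\bigl(\langle d_n,d_m\rangle\times\langle d_i,d_j\rangle\bigr)\ne\emptyset .
\]
The map $\mathcal R\mapsto M_{\mathcal R}$ is Borel by Lemma~\ref{lem:boxes}(a). We show that $\mathcal R$ and $\mathcal S$ are conjugate iff $M_{\mathcal R}\cong M_{\mathcal S}$; since isomorphism of structures on $\mathbb N$ is the orbit equivalence relation of a continuous $S_\infty$-action, this proves the theorem.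

Let $\mathcal R,\mathcal S$ be conjugate and take $g'$ as in Theorem~\ref{thm:marking}. Define a permutation $\pi$ of $\mathbb N$ by $d_{\pi(n)}(\mathcal S)=g'(d_n(\mathcal R))$. As $g'$ is monotone, $g'\langle a,b\rangle=\langle g'(a),g'(b)\rangle$, so $\pi$ is an isomorphism $M_{\mathcal R}\to M_{\mathcal S}$.

Conversely, an isomorphism gives a bijection $\rho\colon D^*(\mathcal R)\to D^*(\mathcal S)$ that preserves betweenness in both directions. In either set, $0$ and $1$ are the only points that do not lie between two points different from themselves, so $\rho(\{0,1\})=\{0,1\}$. Moreover $a\le b$ iff $a\in\langle0,b\rangle$ iff $\rho(a)\in\langle\rho(0),\rho(b)\rangle$. Thus $\rho$ is an order isomorphism if $\rho(0)=0$, and $\sigma\rho$ is an order isomorphism onto $\sigma D^*(\mathcal S)$ if $\rho(0)=1$. By Lemma~\ref{lem:order}(a), $\rho$ extends to some $g\in\operatorname{Homeo}(I)$. Since $R_k$ is closed and $D^*(\mathcal R)$ is dense and contains $0,1$, the set $I^2\setminus R_k$ is the union of the boxes with corner coordinates in $D^*(\mathcal R)$ that miss $R_k$; the same holds for $S_k$ and $D^*(\mathcal S)$. As $\rho$ preserves $B_k$, the map $g\times g$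 carries the first family of boxes onto the second. Hence $(g\times g)R_k=S_k$ for all $k$.
\end{proof}

\section{Two examples}\label{sec:examples}

If the points that can be singled out from $R$ alone happen to be dense, nothing has to be chosen. For the graph of the tent map $f(x)=1-|1-2x|$, for instance, the points mapped to an endpoint of $I$ by some iterate of $f$ are the dyadic rationals. The interesting cases are those in which whole intervals contain no distinguished point.

\begin{example}[A disc]\label{ex:disc}
Use the coordinate $u=x-\frac12\in[-\frac12,\frac12]$ on $I$, and let $R=R^T$ be the closed disc of radius $\frac14$ about the center of the square (Figure~\ref{fig:disc}). With $s(u)=\sqrt{1/16-u^2}$, the section over $u$ is $[-s(u),s(u)]$ for $|u|\le\frac14$ and empty otherwise. So an increasing homeomorphism $\chi$ is an automorphism iff it fixes $\pm\frac14$ and $\chi(\pm s(u))=\pm s(\chi(u))$ for $|u|\le\frac14$. Such a $\chi$ fixes $0$, the only solution of $s(u)=\frac14$, and it fixes $c=\sqrt2/8$ and $-c$, the only solutions of $u=s(u)$ and $u=-s(u)$. This gives seven canonical points $\pm\frac12,\pm\frac14,\pm c,0$ and six gaps between them.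

On the two outer gaps $\chi$ is arbitrary. The four inner gaps are tied together. Let $\chi_0$ be the restriction of $\chi$ to $(0,c)$. For $u\in(0,c)$ we must have $\chi(s(u))=s(\chi_0(u))$ and $\chi(-s(u))=-s(\chi_0(u))$, and, since $-u=-s(s(u))$, also $\chi(-u)=-s(s(\chi_0(u)))=-\chi_0(u)$. Conversely, for any increasing homeomorphism $\chi_0$ of $(0,c)$ these formulas define a map that is odd on $[-\frac14,\frac14]$ and commutes with the involution $s$ of $[0,\frac14]$; since $s$ is even, it is an automorphism.

Now mark the seven points, any countable dense subsets of the two outer gaps, any countable dense set $A_0\subset(0,c)$, and its images $s(A_0)$, $-s(A_0)$, $-A_0$. By Lemma~\ref{lem:order}(b), applied on the outer gaps and on $(0,c)$, any two such markings differ by an automorphism of $R$. The recipe is: find the canonical points, choose freely in one gap from each family of linked gaps, and transport the choice along the boundary arcs.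
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=7]
\fill[gray!30] (0,0) circle (0.25);
\draw[thick] (0,0) circle (0.25);
\draw (-0.5,-0.5) rectangle (0.5,0.5);
\foreach \x in {-0.25,0.25} {\draw (\x,-0.5)--(\x,0.5); \draw (-0.5,\x)--(0.5,\x);}
\foreach \x in {-0.177,0,0.177} {\draw[dotted] (\x,-0.5)--(\x,0.5); \draw[dotted] (-0.5,\x)--(0.5,\x);}
\fill (0.177,0.177) circle (0.008) (-0.177,-0.177) circle (0.008);
\node[below] at (-0.26,-0.5) {\scriptsize $-\frac14$};
\node[below] at (-0.177,-0.5) {\scriptsize $-c$};
\node[below] at (0,-0.5) {\scriptsize $0$};
\node[below] at (0.177,-0.5) {\scriptsize $c$};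
\node[below] at (0.25,-0.5) {\scriptsize $\frac14$};
\end{tikzpicture}
\caption{A closed disc as a relation on $[-\frac12,\frac12]$. The solid lines at $\pm\frac14$ cut the complement of the disc into rectangles and four corner regions, each bounded by a strictly monotone quarter arc. The dotted lines mark the endpoint $0$ of the domains of these arcs and the fixed points $\pm c$ of two of them.}
\label{fig:disc}
\end{figure}

In Example~\ref{ex:disc} every composition of arcs that maps a gap to itself is the identity there. The next example shows what happens otherwise.

\begin{example}[Translations]\label{ex:translations}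
Fix an increasing homeomorphism $\iota\colon\mathbb R\to(0,1)$. For a finite nonempty $T\subset\mathbb R$ let
\[
R_T=\{(\iota(x),\iota(x+t)):x\in\mathbb R,\ t\in T\}\cup\{(0,0),(1,1)\}.
\]
Increasing automorphisms of $R_T$ correspond to increasing homeomorphisms $\chi$ of $\mathbb R$ with $\chi(x+T)=\chi(x)+T$ for all $x$. An increasing bijection between finite sets preserves rank, so this says $\chi(x+t)=\chi(x)+t$ for $t\in T$: the map $\chi$ commutes with the group $G$ of translations generated by $T$. Every translation of $\mathbb R$ is such a $\chi$, so no nonempty countable subset of $(0,1)$ is preserved by all automorphisms. We look for a family of countable dense sets $A\subset\mathbb R$ any two of which differ by such a $\chi$.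

If $T=\{0\}$, then $G$ is trivial and all countable dense sets will do. If $T=\{1\}$, then $G=\mathbb Z$; the property $A+1=A$ passes from $A$ to $\chi(A)$, so we cannot allow all dense sets, but the $\mathbb Z$-invariant ones will do: match $A$ with $A'$ on intervals $[p,p+1]$ and $[p',p'+1]$ with $p\in A$, $p'\in A'$, and extend periodically. If $T=\{1,\sqrt2\}$, then $G=\mathbb Z+\sqrt2\,\mathbb Z$ is dense, the continuous function $\chi(x)-x$ is $G$-invariant and hence constant, and $\chi$ is a translation. Invariance is no longer enough: $G$ and $G\cup(G+\frac12)$ are invariant, countable and dense, but are not translates of each other. The single orbits $x+G$ will do.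
\end{example}

\section{Extremal values, cells and branches}\label{sec:cells}

Fix a system $\mathcal R$. For a set $D\subset I$ containing $0$ and $1$, a \emph{gap} of $D$ is a component of $I\setminus\overline D$; it is an open interval in $(0,1)$ with endpoints in $\overline D$. Local extrema are meant in the weak sense, so a constant function has a local maximum and a local minimum at every point. A function $f$ is \emph{lower semicontinuous} (lsc) if all sets $\{f>t\}$ are open, and \emph{upper semicontinuous} (usc) if all sets $\{f<t\}$ are open; an lsc function attains its minimum on a compact interval.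

\subsection*{Extremal values}

In Example~\ref{ex:disc} the first canonical points were the heights of the top and the bottom of the disc. A general closed set has no smooth boundary, so we probe it with vertical rays. For closed $R\subset I^2$ and $(x,q)\in I^2\setminus R$ put
\[
h^+_q(x)=\min\{y>q:(x,y)\in R\},\qquad h^-_q(x)=\max\{y<q:(x,y)\in R\},
\]
with $\min\emptyset=+\infty$ and $\max\emptyset=-\infty$; we write $h^\pm_{R,q}$ when $R$ must be named. These are the heights at which the rays going up and down from $(x,q)$ first hit $R$. For real $t\ge q$, respectively $t\le q$,
\begin{equation}\label{eq:h}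
\begin{aligned}
h_q^+(x)>t&\iff R\cap(\{x\}\times[q,\min(t,1)])=\emptyset,\\
h_q^-(x)<t&\iff R\cap(\{x\}\times[\max(t,0),q])=\emptyset.
\end{aligned}
\end{equation}
As $R$ is closed, these conditions are open in $x$. So on the open set $\{x:(x,q)\notin R\}$ the function $h_q^+$ is lsc and $h_q^-$ is usc.

We want the values of the local extrema of these functions. A supremum of an lsc function need not be attained, and attainment is awkward to test with countably many data. The following definition avoids it, and this is what will make the set Borel computable.

\begin{definition}\label{def:V}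
A \emph{window} is a tuple $(k,q,a,a',b',b)$ with $q\in I$, $0\le a<a'<b'<b\le1$ and $([a,b]\times\{q\})\cap R_k=\emptyset$. The set $V=V(\mathcal R)$ of \emph{extremal values} consists of those $y\in I$ for which there are a window and $h\in\{h^+_{R_k,q},h^-_{R_k,q}\}$ with
\[
\sup_{(a,b)}h=\sup_{(a',b')}h=y\qquad\text{or}\qquad\inf_{(a,b)}h=\inf_{(a',b')}h=y .
\]
Let $D_0=D_0(\mathcal R)=V\cup\{0,1\}$.
\end{definition}

\begin{lemma}\label{lem:V}
\begin{itemize}
\item[(a)] Every $y\in V$ is witnessed by a window with $q,a,a',b',b$ rational. So $V$ is countable.
\item[(b)] If $x_0\in(0,1)$, $(x_0,q)\notin R_k$, and $h^+_{R_k,q}$ or $h^-_{R_k,q}$ has a local extremum at $x_0$ with finite value $y$, then $y\in V$.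
\item[(c)] If $x_0\in(0,1)$, $(x_0,q)\notin R_k$, $s\in\mathbb R$, and $\min(h^+_{R_k,q},s)$ has a local extremum at $x_0$ with value $v<s$, then $v\in V$.
\item[(d)] $V(g\mathcal R)=g(V(\mathcal R))$ for all $g\in\operatorname{Homeo}(I)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $[a,b]\times\{q\}$ misses $R_k$, then so does $[a,b]\times L$ for some interval $L$ that is a neighborhood of $q$ in $I$, and $h^\pm_{q'}=h^\pm_q$ on $[a,b]$ for $q'\in L$. So $q$ may be taken rational. Choose rationals $a<a_1<a_1'<a'$ and $b'<b_1'<b_1<b$. The intervals $(a_1',b_1')\subset(a_1,b_1)$ lie between $(a',b')$ and $(a,b)$, so the supremum (infimum) over each of them is again $y$.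

(b) Take $a<x_0<b$ so close to $x_0$ that $[a,b]\times\{q\}$ misses $R_k$ and the extremum is global on $(a,b)$, and any $a<a'<x_0<b'<b$.

(c) Let $h=h_q^+$ and $f=\min(h,s)$; then $h(x_0)=v$. At a local maximum, $f\le v<s$ near $x_0$, so $h=f\le v$ there. At a local minimum, $h\ge f\ge v$ near $x_0$. Apply (b).

(d) Extend $g$ by $g(\pm\infty)=\pm\infty$ if $g$ is increasing and $g(\pm\infty)=\mp\infty$ if it is decreasing. With $R'=(g\times g)R$ we have $g\circ h^\pm_{R,q}=h^\pm_{R',g(q)}\circ g$ in the first case and $g\circ h^\pm_{R,q}=h^\mp_{R',g(q)}\circ g$ in the second. Windows go to windows, and $g$ preserves or interchanges suprema and infima.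
\end{proof}

Part (d) serves twice. It is the first step of the naturality needed in Theorem~\ref{thm:marking}, and for $g=\sigma$ it lets us deduce a statement about ``below'' for $\mathcal R$ from the statement about ``above'' for $\sigma\mathcal R$. We call this \emph{reflection}.

For the disc, $V=\{\pm\frac14\}$ in the coordinate $u$: where $h_q^+$ is finite it follows the strictly convex arc $-s$, so finite suprema over $(a',b')$ and $(a,b)$ differ, and finite infima agree only if they equal $-\frac14$; reflection gives $\frac14$.

The next lemma says what the absence of local minima means for an lsc function: below the ceiling $s$ it has no valleys.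

\begin{lemma}\label{lem:lsc}
Let $f\colon(a,b)\to(-\infty,s]$ be lsc with no local minimum of value less than $s$.
\begin{itemize}
\item[(a)] If $c<t<d$ and $f(t)<s$, then $f(t)>\min(f(c),f(d))$.
\item[(b)] The set $\{f>y\}$ is convex for every $y<s$.
\item[(c)] If $f(t)<s$, then $f<f(t)$ on $(a,t)$ or $f<f(t)$ on $(t,b)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose $f(t)\le\min(f(c),f(d))$ and let $m=\min_{[c,d]}f\le f(t)<s$. If $m<f(t)$, then $m$ is attained in $(c,d)$; if $m=f(t)$, it is attained at $t$. Either way $f$ has a local minimum of value $m<s$. (b) If $f(c),f(d)>y$ and $c<t<d$, then $f(t)=s>y$ or $f(t)>\min(f(c),f(d))>y$. (c) Otherwise there are $c<t<d$ with $f(c),f(d)\ge f(t)$, contrary to (a).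
\end{proof}

\subsection*{Cells}

Let $J_0,K_0$ be gaps of $D_0$. A \emph{cell} of $R_k$ over $J_0\times K_0$ is a component $U$ of the open set $(J_0\times K_0)\setminus R_k$. Cells are open, there are countably many, $U^T$ is a cell of $R_{k'}$ over $K_0\times J_0$, and $(g\times g)U$ is a cell for $g\mathcal R$. Also
\begin{equation}\label{eq:frontier}
(\overline U\setminus U)\cap(J_0\times K_0)\subset R_k,
\end{equation}
because a point of $(J_0\times K_0)\setminus R_k$ has a disc neighborhood in this set, and the disc lies in $U$ if it meets $U$.

A component of the complement of a closed set can wind around islands and peninsulas of that set. A cell cannot: the highest or lowest point of the obstacle would produce an extremal value inside $K_0$.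

\begin{lemma}\label{lem:sections}
All horizontal and vertical sections of a cell are connected.
\end{lemma}

\begin{proof}
Vertical sections of $U$ are horizontal sections of the cell $U^T$, so it suffices to treat horizontal sections; this is the first use of the transposes. Let $U$ be a cell of $R=R_k$ over $J_0\times K_0$, let $\ell$ be the line $y=y_0$, and suppose $U\cap\ell$ is disconnected. Join two points in different components of $U\cap\ell$ by a polygonal path in the connected open set $U$. Each segment of the path lies in $\ell$ or meets $\ell$ at most once, so the path is a finite concatenation of subpaths that lie in $\ell$ and subpaths that meet $\ell$ exactly at their endpoints. A subpath of the first kind stays in one component of $U\cap\ell$. So some subpath of the second kind has endpoints $z_1,z_2$ in different components. Deleting loops from it gives a simple polygonal arc $\alpha\subset U$ from $z_1$ to $z_2$ with $\alpha\setminus\{z_1,z_2\}$ on one side of $\ell$; by reflection we may assume that it lies above $\ell$.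

The segment $[z_1,z_2]$ lies in $J_0\times K_0$, and it meets $R$: otherwise it would be a connected subset of $(J_0\times K_0)\setminus R$ meeting $U$, hence a connected subset of $U\cap\ell$ containing $z_1$ and $z_2$. Let $\Sigma=\alpha\cup[z_1,z_2]$, a Jordan curve, and let $\Omega$ be the bounded component of $\mathbb R^2\setminus\Sigma$; by the Jordan curve theorem $\partial\Omega=\Sigma$. The complement of the convex hull of $\Sigma$ is connected, unbounded and disjoint from $\Sigma$, so $\Omega$ lies in this convex hull, which is contained in $(J_0\times K_0)\cap\{y\ge y_0\}$. Being open, $\Omega$ lies in $\{y>y_0\}$.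

The set $R\cap(\Omega\cup\Sigma)$ is compact, nonempty and disjoint from $\alpha$. Let $z^*=(x^*,y^*)$ be a point of it with maximal second coordinate. We claim that the open upper half $H$ of a small disc centered at $z^*$ lies in $\Omega$. If $z^*\in\Omega$, take a disc inside $\Omega$. Otherwise $z^*\in[z_1,z_2]\setminus\alpha$ and $y^*=y_0$; take a disc missing $\alpha$. Then $H$ is connected and misses $\Sigma$, and the disc contains a point of $\Omega$ because $z^*\in\partial\Omega$; this point lies above $\ell$, so in $H$. Hence $H\subset\Omega$. By maximality of $y^*$, $H$ misses $R$. So for $q$ slightly above $y^*$ and $x$ near $x^*$ the segment $\{x\}\times(y^*,q]$ misses $R$, that is, $h_q^-(x)\le y^*$, with equality at $x^*\in J_0\subset(0,1)$. By Lemma~\ref{lem:V}(b), $y^*\in V$, which is impossible since $y^*\in K_0$.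
\end{proof}

Let $U$ be a cell of $R_k$ over $J_0\times K_0$ with $K_0=(i,s)$. Its projection $\pi_1(U)$ to the first coordinate is an open interval, and by Lemma~\ref{lem:sections}
\[
U=\{(x,y):x\in\pi_1(U),\ \varphi^-_U(x)<y<\varphi^+_U(x)\},\qquad i\le\varphi^-_U<\varphi_U^+\le s .
\]
For $g\in\operatorname{Homeo}(I)$ and $U'=(g\times g)U$ we have $g\varphi^\pm_Ug^{-1}=\varphi^\pm_{U'}$ if $g$ is increasing and $g\varphi^\pm_Ug^{-1}=\varphi^\mp_{U'}$ if $g$ is decreasing. Since $U$ is open, $\varphi_U^+$ is lsc and $\varphi_U^-$ is usc: if $(x,y)\in U$, then $\varphi_U^-<y<\varphi_U^+$ near $x$. The boundary functions are truncated ray functions: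
\begin{equation}\label{eq:phi}
(x,q)\in U\implies\varphi^+_U(x)=\min\bigl(h^+_{R_k,q}(x),s\bigr).
\end{equation}
Indeed $\{x\}\times[q,\varphi_U^+(x))\subset U$ misses $R_k$, so $h_q^+(x)\ge\varphi_U^+(x)$; and if $\varphi_U^+(x)<s$, then $(x,\varphi_U^+(x))\in R_k$ by \eqref{eq:frontier}, so equality holds. Let
\[
O_U^+=\{x\in\pi_1(U):\varphi_U^+(x)<s\},\qquad O_U^-=\{x\in\pi_1(U):\varphi_U^-(x)>i\}.
\]

\begin{lemma}\label{lem:branches}
The functions $\varphi_U^\pm$ are continuous. On each component $W$ of $O_U^+$ the function $\varphi_U^+$ is a strictly monotone homeomorphism onto an open interval contained in $K_0$, and likewise for $\varphi_U^-$ on each component of $O_U^-$.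
\end{lemma}

\begin{proof}
By reflection it suffices to treat $\varphi=\varphi_U^+$. Put $R=R_k$.

\emph{No local extremum of value $v<s$.} Suppose there is one at $x_0$. Pick $q$ with $(x_0,q)\in U$. By \eqref{eq:phi}, $\varphi=\min(h_q^+,s)$ near $x_0$, so $v\in V$ by Lemma~\ref{lem:V}(c); but $i<v<s$ means $v\in K_0$. In particular Lemma~\ref{lem:lsc} applies to $\varphi$.

\emph{No vertical walls.} A jump of $\varphi$ would create a vertical segment in $R$ bordering $U$, and such a segment is a horizontal plateau for $R^T$. Precisely, there are no $t\in J_0$, $\varepsilon>0$ and $y_0<y_1$ in $K_0$ such that $\{t\}\times[y_0,y_1]\subset R$ and one of the strips $(t,t+\varepsilon)\times[y_0,y_1]$, $(t-\varepsilon,t)\times[y_0,y_1]$ lies in $U$. For the first strip, $h^-_{R^T,q}$ with $q=t+\varepsilon/2$ is defined and equal to $t$ on $(y_0,y_1)$; for the second, so is $h^+_{R^T,q}$ with $q=t-\varepsilon/2$. As $R^T=R_{k'}$, Lemma~\ref{lem:V}(b) gives $t\in V$, contrary to $t\in J_0$.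

\emph{Continuity.} At a point where $\varphi=s$, continuity follows from lower semicontinuity and $\varphi\le s$. Let $\varphi(t)<s$ and suppose $\varphi$ is not usc at $t$. Then there are $y_1\in(\varphi(t),s)$ and a strictly monotone sequence $x_n\to t$ with $\varphi(x_n)>y_1$. By Lemma~\ref{lem:lsc}(b), $\varphi>y_1$ at all points strictly between $t$ and $x_1$. Fix $y_0\in(\varphi(t),y_1)$. Since $\varphi_U^-$ is usc and $\varphi_U^-(t)<y_0$, we have $\varphi_U^-<y_0$ near $t$, so the strip on the side of $x_1$ lies in $U$ for small $\varepsilon$. The points $(t,y)$, $y\in[y_0,y_1]$, lie in $J_0\times K_0$ and in $\overline U\setminus U$, hence in $R$ by \eqref{eq:frontier}. This is a wall.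

\emph{Monotonicity.} The set $O_U^+$ is open, so $W$ is an open interval, and $\varphi|W$ is continuous without local extrema. If $\varphi(c)=\varphi(d)$ with $c<d$ in $W$, then $\varphi$ would have a local extremum in $(c,d)$. So $\varphi|W$ is injective, hence strictly monotone, with values in $(i,s)$.
\end{proof}

\begin{definition}\label{def:branches}
The \emph{branches} of $\mathcal R$ are the maps $\varphi_U^+|W$, $W$ a component of $O_U^+$, and $\varphi_U^-|W$, $W$ a component of $O_U^-$, for all cells $U$ of all $R_k$. Let $\Phi=\Phi(\mathcal R)$ be the countable set of branches. The \emph{transitions} are the finite compositions, on their natural domains, of elements of $\Phi\cup\Phi^{-1}\cup\{\mathrm{id}_{(0,1)}\}$; they form a countable set $\Gamma=\Gamma(\mathcal R)$.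
\end{definition}

The set $\Gamma$ is closed under composition and inverses, and each nonempty transition is a monotone homeomorphism between open subintervals of $(0,1)$, since an intersection of two open intervals is an open interval or empty. For $g\in\operatorname{Homeo}(I)$ we have $\Phi(g\mathcal R)=g\Phi(\mathcal R)g^{-1}$ and $\Gamma(g\mathcal R)=g\Gamma(\mathcal R)g^{-1}$.

\section{Admissible sets and a criterion for automorphisms}\label{sec:admissible}

We now enlarge $D_0$ to a set $D$ whose gaps interact with $\mathcal R$ as simply as in Example~\ref{ex:disc}: a transition should map a gap onto a gap, a transition that maps a gap to itself should have no fixed point there unless it is the identity, and over a point of $\overline D$ the relation should contain all of a gap or none of it. Let $D_1=D_1(\mathcal R)$ be the countable set consisting of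
\begin{itemize}
\item the points of $D_0$;
\item the endpoints of $\pi_1(U)$, for all cells $U$;
\item the endpoints of $\operatorname{dom}\theta$ and $\operatorname{ran}\theta$, for $\theta\in\Phi$;
\item the endpoints of the components of $\{x\in\operatorname{dom}\gamma:\gamma(x)\ne x\}$, for $\gamma\in\Gamma$.
\end{itemize}
For closed $C\subset I$ let $e(C)$ be the countable set of points of $C$ that are endpoints of components of $I\setminus C$. Each such component is open in $I$, so it contains rationals, and therefore
\begin{equation}\label{eq:edge}
e(R_p)=\{h^+_{R,r}(p),\,h^-_{R,r}(p):r\in I\setminus R_p\}\cap I,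
\end{equation}
where $r$ may be restricted to rationals.

\begin{definition}\label{def:admissible}
A countable set $D\subset I$ is \emph{admissible} for $\mathcal R$ if
\begin{itemize}
\item[(A1)] $D_1\subset D$;
\item[(A2)] for $\theta\in\Phi$ and $x\in\operatorname{dom}\theta$: $x\in D\iff\theta(x)\in D$;
\item[(A3)] $e((R_k)_p)\cap K=\emptyset$ for all $p\in D$, all $k$ and all gaps $K$ of $D$.
\end{itemize}
Let $D_2=D_2(\mathcal R)$ be the smallest set that contains $D_1$, is closed under all $\theta$ and $\theta^{-1}$ with $\theta\in\Phi$, and contains $e((R_k)_p)$ for all $k$ whenever it contains $p$.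
\end{definition}

The set $D_2$ is countable, being the closure of a countable set under countably many countably-valued operations, and it is admissible. For $g\in\operatorname{Homeo}(I)$ we have $((g\times g)R)_{g(p)}=g(R_p)$ and $e(gC)=g(e(C))$; so $D_j(g\mathcal R)=gD_j(\mathcal R)$ for $j=1,2$, and $D$ is admissible for $\mathcal R$ iff $gD$ is admissible for $g\mathcal R$.

For the disc the branches are the four quarter arcs, and $D_1=D_2$ is the set of seven points of Example~\ref{ex:disc}; the points $\pm c$ enter through the last item in the definition of $D_1$. Condition (A3) is needed because cells see nothing that happens over $\overline{D_0}$. For $R=\{0\}\times[0,\frac13]$ and its transpose, $V=\{0\}$, the open square is the only cell, $\Phi=\emptyset$ and $D_1=\{0,1\}$; the point $\frac13$, fixed by every automorphism, enters only as an element of $e(R_0)$.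

For the rest of this section $D$ is an admissible set, and ``gap'' means gap of $D$. Each gap lies in a unique gap of $D_0$. We use repeatedly that a gap meeting an open interval with endpoints in $D$ is contained in that interval.

\begin{lemma}\label{lem:gaps}
Let $J$ be a gap and $\gamma,\gamma'\in\Gamma$.
\begin{itemize}
\item[(a)] If $J$ meets $\operatorname{dom}\gamma$, then $J\subset\operatorname{dom}\gamma$ and $\gamma(J)$ is a gap.
\item[(b)] If $\gamma(J)=J$, then $\gamma|J$ is increasing, and it is the identity or has no fixed point.
\item[(c)] If $\gamma(J)=\gamma'(J)$ and $\gamma,\gamma'$ agree at one point of $J$, they agree on $J$.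
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let first $\gamma=\theta^{\pm1}$ with $\theta\in\Phi$. The endpoints of $\operatorname{dom}\theta$ and $\operatorname{ran}\theta$ are in $D$, so a gap meeting one of these intervals lies in it, and the components of $\operatorname{dom}\theta\setminus\overline D$ and of $\operatorname{ran}\theta\setminus\overline D$ are gaps. By (A2) the homeomorphism $\theta$ maps $D\cap\operatorname{dom}\theta$ onto $D\cap\operatorname{ran}\theta$, hence $\overline D\cap\operatorname{dom}\theta$ onto $\overline D\cap\operatorname{ran}\theta$, hence components of the complement onto components of the complement. The case $\gamma=\mathrm{id}_{(0,1)}$ is trivial. If $\gamma=\gamma_2\gamma_1$ and (a) holds for both factors, then $J\subset\operatorname{dom}\gamma_1$, and $\gamma_1(J)$ is a gap meeting $\operatorname{dom}\gamma_2$, so (a) holds for $\gamma$.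

(b) If $J$ meets a component of $\{\gamma(x)\ne x\}$, it lies in this component, whose endpoints are in $D_1$. This gives the dichotomy. A decreasing homeomorphism of $J$ onto itself has a fixed point and is not the identity, so it is excluded. (c) Apply (b) to $\gamma^{-1}\gamma'$.
\end{proof}

\begin{lemma}\label{lem:rectangles}
Let $J\subset J_0$ and $K\subset K_0$ be gaps inside gaps of $D_0$, and let $U$ be a cell of $R_k$ over $J_0\times K_0$ that meets $J\times K$. Then $J\subset\pi_1(U)$. Either $\varphi_U^+\equiv\sup K_0$ on $J$, or $\varphi_U^+$ agrees on $J$ with a branch $\theta$ that maps $J$ onto a gap; likewise for $\varphi_U^-$ and $\inf K_0$. Consequently, on $J\times K$ the condition $y<\varphi_U^+(x)$ holds everywhere, fails everywhere, or reads $y<\theta(x)$ for a branch $\theta$ with $\theta(J)=K$; likewise for $y>\varphi_U^-(x)$.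
\end{lemma}

\begin{proof}
The gap $J$ meets $\pi_1(U)$, whose endpoints are in $D$. If $J$ misses $O_U^+$, then $\varphi_U^+\equiv\sup K_0$ on $J$ and $y<\varphi_U^+(x)$ holds on $J\times K$. If $J$ meets a component $W$ of $O_U^+$, apply Lemma~\ref{lem:gaps}(a) to $\theta=\varphi_U^+|W$; the gap $\theta(J)$ equals $K$ or lies entirely above or entirely below $K$. The statements for $\varphi_U^-$ follow by reflection.
\end{proof}

It remains to describe $R_k$ over points of $\overline D$. For $p\in D$ the next lemma is (A3) in other words. The difficulty is a limit point $p\in\overline D\setminus D$: there may be uncountably many of these, so we cannot add $e((R_k)_p)$ for all of them. The proof propagates a violation at $p$ to all points on one side of $p$, and finds that these points can lie neither in $D$ nor in a gap.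

\begin{lemma}\label{lem:allornothing}
For $p\in\overline D$, every gap $K$ and every $k$, the set $(R_k)_p\cap K$ is $\emptyset$ or $K$.
\end{lemma}

\begin{proof}
Put $R=R_k$ and suppose that $K$ contains points $q\notin R_p$ and $z\in R_p$. By reflection we may assume $q<z$. Then $y=h_q^+(p)\in(q,z]\subset K$, and $y\in e(R_p)$ by \eqref{eq:edge}. By (A3), $p\notin D$; in particular $p\in(0,1)$. Let $N\subset(0,1)$ be an open interval around $p$ such that $N\times\{q\}$ misses $R$. Let $s=\sup K$ and $f=\min(h_q^+,s)\colon N\to(q,s]$, an lsc function. A local extremum of $f$ of value $v<s$ would give $v\in V\subset D$ by Lemma~\ref{lem:V}(c), while $v\in(q,s)\subset K$; so there is none. As $f(p)=y<s$, Lemma~\ref{lem:lsc}(c) gives $f<y$ on $N'$, where $N'$ is one of the two components of $N\setminus\{p\}$. Thus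
\[
h_q^+(c)\in(q,y)\subset K\quad\text{and}\quad h_q^+(c)\in e(R_c)\qquad\text{for all }c\in N'.
\]
By (A3) no $c\in N'$ is in $D$. So the open interval $N'$ misses $\overline D$, and since $p\in\overline D$, it lies in a gap $J$ with endpoint $p$. Let $J_0\supset J$ and $K_0\supset K$ be the gaps of $D_0$. The connected set $N'\times\{q\}$ lies in one cell $U$ of $R$ over $J_0\times K_0$, and $\varphi_U^+(c)=h_q^+(c)\in(q,y)$ for $c\in N'$ by \eqref{eq:phi}. By Lemma~\ref{lem:rectangles}, $\varphi_U^+$ maps $J$ homeomorphically onto a gap, which meets $K$ and so equals $K$. As $c\in N'$ tends to the endpoint $p$ of $J$, the value $\varphi_U^+(c)$ tends to an endpoint of $K$. But these values stay in the compact set $[q,y]\subset K$, a contradiction.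
\end{proof}

By Lemma~\ref{lem:gaps}(a), $\operatorname{dom}\theta\setminus\overline D$ is a union of gaps, so it is preserved by any increasing homeomorphism that fixes $\overline D$ pointwise.

\begin{proposition}\label{prop:criterion}
Let $D$ be admissible. If $\chi\in\operatorname{Homeo}_+(I)$ fixes $\overline D$ pointwise and $\chi\theta=\theta\chi$ on $\operatorname{dom}\theta\setminus\overline D$ for all $\theta\in\Phi$, then $\chi$ is an automorphism of $\mathcal R$.
\end{proposition}

\begin{proof}
The map $\chi$ preserves each gap. We show $(x,y)\in R_k\iff(\chi(x),\chi(y))\in R_k$. If $x,y\in\overline D$, the point $(x,y)$ is fixed. If $x\in\overline D$ and $y$ lies in a gap $K$, both sides say $K\subset(R_k)_x$, by Lemma~\ref{lem:allornothing}. If $y\in\overline D$ and $x$ lies in a gap, apply the previous case to $R_{k'}=R_k^T$. Finally let $x\in J$ and $y\in K$ for gaps $J\subset J_0$, $K\subset K_0$. The set $(J\times K)\setminus R_k$ is the union of the sets $U\cap(J\times K)$ over the cells $U$ of $R_k$ over $J_0\times K_0$. By Lemma~\ref{lem:rectangles}, each of these is defined in $J\times K$ by conditions that are trivial or of the form $y<\theta(x)$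 or $y>\theta(x)$ with $\theta\in\Phi$, $\theta(J)=K$. These are invariant under $\chi\times\chi$: $y<\theta(x)$ iff $\chi(y)<\chi(\theta(x))=\theta(\chi(x))$, and the same with $>$.
\end{proof}

\section{Isotropy groups of gaps}\label{sec:groups}

To build automorphisms from Proposition~\ref{prop:criterion} we define $\chi$ on one gap and transport it along transitions. The result must not depend on the transition used, so $\chi$ has to commute with all transitions from the gap to itself. For a gap $J$ of an admissible set let
\[
G_J=\{\gamma|J:\gamma\in\Gamma,\ \gamma(J)=J\}.
\]
By Lemma~\ref{lem:gaps}(b) this is a countable group of increasing homeomorphisms acting freely on $J$. If $\gamma\in\Gamma$ maps $J$ onto the gap $K$, then $G_K=\gamma G_J\gamma^{-1}$. We recall H\"older's theorem: every Archimedean ordered group is isomorphic, as an ordered group, to a subgroup of $(\mathbb R,+)$. Here an ordered group is a group with a total order invariant under left and right multiplication, and it is Archimedean if for $g>1$ and any $h$ there is $n$ with $g^n>h$. Recall also that a subgroup of $\mathbb R$ is cyclic (possibly trivial) or dense.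

\begin{lemma}\label{lem:holder}
Let $J$ be a gap of an admissible set. For $g,h\in G_J$, the inequality $g(x)<h(x)$ holds for some $x\in J$ iff it holds for all $x\in J$; write $g<h$ in this case. If $g>1$, then $g^n(x)\to\sup J$ and $g^{-n}(x)\to\inf J$ for all $x\in J$. There is an injective homomorphism $\tau\colon G_J\to\mathbb R$ with $g<h\iff\tau(g)<\tau(h)$.
\end{lemma}

\begin{proof}
If $g(x)<h(x)$ and $g(x')\ge h(x')$, then $g$ and $h$ agree at some point by the intermediate value theorem, so $g=h$ by freeness, which is absurd. So $<$ is a total order. It is left invariant because group elements are increasing, and right invariant because the inequality holds at all points. If $g>1$, the sequences $g^n(x)$ and $g^{-n}(x)$ are monotone, and a limit in $J$ would be a fixed point of $g$. Hence $g^n(x)>h(x)$ for large $n$, the order is Archimedean, and H\"older's theorem applies.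
\end{proof}

In Example~\ref{ex:translations} the group acted by translations of the line. In general we only get a monotone map onto the line that turns the action into translations, and this map may collapse intervals.

\begin{lemma}\label{lem:Lambda}
Suppose $G_J$ is not cyclic. There is a continuous nondecreasing surjection $\Lambda\colon J\to\mathbb R$ whose fibers are compact intervals and such that $\Lambda(hy)=\tau(h)+\Lambda(y)$ for $h\in G_J$. For $y\le y'$ in $J$,
\begin{equation}\label{eq:wandering}
\Lambda(y)=\Lambda(y')\iff[y,y']\cap g[y,y']=\emptyset\ \text{ for all }g\in G_J\setminus\{1\}.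
\end{equation}
\end{lemma}

\begin{proof}
Fix $x_0\in J$ and put $\Lambda(y)=\sup\{\tau(g):g\in G_J,\ gx_0\le y\}$. Fix $f>1$ in $G_J$. For large $n$ we have $f^{-n}x_0\le y<f^nx_0$, so the set is nonempty and bounded above by $n\tau(f)$. Thus $\Lambda$ is finite, and it is nondecreasing. Since $gx_0\le hy$ iff $h^{-1}gx_0\le y$, we get $\Lambda(hy)=\tau(h)+\Lambda(y)$. The image of $\Lambda$ is invariant under the dense group $\tau(G_J)$, hence dense in $\mathbb R$. So the monotone map $\Lambda$ has no jumps, it is continuous and onto, and each fiber is a closed interval in $J$ that stays away from both ends of $J$.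

If $[y,y']$ meets $g[y,y']$ with $g\ne1$, we may replace $g$ by $g^{-1}$ and assume $g>1$; then $gy\le y'$ and $\Lambda(y')\ge\Lambda(gy)=\tau(g)+\Lambda(y)>\Lambda(y)$. If $\Lambda(y)<\Lambda(y')$, pick $g$ with $0<\tau(g)<\Lambda(y')-\Lambda(y)$; then $y<gy$, and $\Lambda(gy)<\Lambda(y')$ forces $gy<y'$, so $gy\in[y,y']\cap g[y,y']$.
\end{proof}

Call the fibers of $\Lambda$ the \emph{classes} of $J$. By \eqref{eq:wandering} they depend only on the action of $G_J$ on $J$, not on $\tau$, $x_0$ or the orientation. An orbit meets a class at most once, so if some class is nondegenerate then no orbit is dense, and the recipe ``take a single orbit'' from Example~\ref{ex:translations} fails. The remedy is that the endpoints of such classes are new canonical points. Let $E_J\subset J$ be the countable set of endpoints of nondegenerate classes. If $\gamma\in\Gamma$ maps $J$ onto $K$, it conjugates $G_J$ to $G_K$, so it maps classes to classes and $\gamma(E_J)=E_K$; in particular $E_J$ is $G_J$-invariant.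

\begin{lemma}\label{lem:dichotomy}
Suppose $G_J$ is not cyclic. If $E_J=\emptyset$, all $G_J$-orbits are dense in $J$. If $E_J\ne\emptyset$, every component of $J\setminus\overline{E_J}$ is the interior of a nondegenerate class.
\end{lemma}

\begin{proof}
If $E_J=\emptyset$, then $\Lambda$ is a homeomorphism that carries orbits to cosets of the dense group $\tau(G_J)$. Let $E_J\ne\emptyset$ and let $N$ be a component of $J\setminus\overline{E_J}$. The set $\Lambda(E_J)$ is $\tau(G_J)$-invariant, so dense in $\mathbb R$. If $y<y'$ in $N$ had $\Lambda(y)<\Lambda(y')$, some $e\in E_J$ would satisfy $\Lambda(y)<\Lambda(e)<\Lambda(y')$, so $e\in(y,y')\subset N$, which is false. So $N$ lies in one class $[e,e']$, necessarily nondegenerate, and $N\subset(e,e')$ as $N$ is open. The open interval $(e,e')$ misses $E_J$, since classes are disjoint, so it misses $\overline{E_J}$ and lies in one component, which must be $N$.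
\end{proof}

Define
\[
D_3=D_3(\mathcal R)=D_2\cup\bigcup\{E_J:J\text{ a gap of }D_2,\ G_J\text{ not cyclic}\}.
\]
By \eqref{eq:wandering} and the naturality of $D_2$ and $\Gamma$, we have $D_3(g\mathcal R)=gD_3(\mathcal R)$ for $g\in\operatorname{Homeo}(I)$.

\begin{proposition}\label{prop:types}
The set $D_3$ is admissible. For every gap $J$ of $D_3$ the group $G_J$ is of one of three types: \textup{(T)} trivial; \textup{(Z)} infinite cyclic; \textup{(M)} not cyclic, with all orbits dense in $J$.
\end{proposition}

\begin{proof}
(A1) holds as $D_1\subset D_2$. For (A2) it suffices to show that $\gamma(x)\in D_3$ whenever $\gamma=\theta^{\pm1}$, $\theta\in\Phi$, and $x\in D_3\cap\operatorname{dom}\gamma$. For $x\in D_2$ this is (A2) for $D_2$. If $x\in E_J$, then $\gamma(J)$ is a gap of $D_2$ by Lemma~\ref{lem:gaps}(a), the group $G_{\gamma(J)}\cong G_J$ is not cyclic, and $\gamma(x)\in E_{\gamma(J)}$.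

For (A3), suppose $p\in D_3$ and $y\in e((R_k)_p)$ lies in a gap of $D_3$, hence in a gap $K$ of $D_2$. By (A3) for $D_2$, $p\notin D_2$, so $p$ lies in a gap $J$ of $D_2$. Let $J_0\supset J$ and $K_0\supset K$ be the gaps of $D_0$. There is an open interval $L\subset K$ with endpoint $y$ such that $\{p\}\times L$ misses $R_k$. It lies in one cell $U$ over $J_0\times K_0$, while $(p,y)\notin U$. So $y$ is an endpoint of the vertical section of $U$ at $p$, that is, $y=\varphi_U^+(p)$ or $y=\varphi_U^-(p)$. As $y\in K_0$, we have $p\in O_U^+$, respectively $p\in O_U^-$, so $y=\theta(p)$ for a branch $\theta$. By (A2), $y\in D_3$, a contradiction.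

Let $J$ be a gap of $D_3$, and $J_1\supset J$ the gap of $D_2$. If $J=J_1$, then either $G_J$ is cyclic, hence trivial or infinite because it embeds in $\mathbb R$, or $G_J$ is not cyclic and $E_J=\emptyset$, which is type (M) by Lemma~\ref{lem:dichotomy}. If $J\ne J_1$, then $G_{J_1}$ is not cyclic, $E_{J_1}\neq\emptyset$, and $J$ is a component of $J_1\setminus\overline{E_{J_1}}$, so $J=(e,e')$ for a class $[e,e']\subset J_1$. Let $\gamma(J)=J$. By Lemma~\ref{lem:gaps}(a) for $D_2$, $\gamma(J_1)$ is a gap of $D_2$ containing $J$, so $\gamma(J_1)=J_1$. By Lemma~\ref{lem:gaps}(b), $\gamma|J_1$ is increasing, so it fixes $e\in J_1$ and is the identity. Thus $G_J$ is trivial.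
\end{proof}

\section{Choice sets}\label{sec:choice}

From now on ``gap'' means gap of $D_3$. Gaps $J,K$ are \emph{linked} if $\gamma(J)=K$ for some $\gamma\in\Gamma$; this is an equivalence relation, and linked gaps have the same type. The three types are those of Example~\ref{ex:translations}, and so are the conditions on the marked points.

\begin{definition}\label{def:choice}
A \emph{choice set} for $\mathcal R$ is a countable set $A\subset I\setminus\overline{D_3}$ such that $A\cap J$ is dense in $J$ for every gap $J$; $x\in A\iff\theta(x)\in A$ for $\theta\in\Phi$ and $x\in\operatorname{dom}\theta$; and $A\cap J$ is a single $G_J$-orbit for every gap $J$ of type (M).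
\end{definition}

The invariance condition passes from branches to all transitions. Every $g\in\operatorname{Homeo}(I)$ maps choice sets for $\mathcal R$ to choice sets for $g\mathcal R$, since it carries $D_3$, $\Phi$ and the groups $G_J$ to the corresponding objects. A choice set will be constructed in Section~\ref{sec:borel}.

\begin{proposition}\label{prop:choice}
If $A,A'$ are choice sets for $\mathcal R$, there is an automorphism $\chi\in\operatorname{Homeo}_+(I)$ of $\mathcal R$ that fixes $D_3$ pointwise and satisfies $\chi(A)=A'$.
\end{proposition}

\begin{proof}
In each family of linked gaps fix a representative $J$. We construct an increasing homeomorphism $\chi_J$ of $J$ that commutes with $G_J$ and maps $A\cap J$ onto $A'\cap J$.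

\emph{Type} (T). Use Lemma~\ref{lem:order}(b).

\emph{Type} (Z). Let $f>1$ generate $G_J$, and pick $p\in A\cap J$, $p'\in A'\cap J$; then $f(p)\in A$ and $f(p')\in A'$. Lemma~\ref{lem:order}, applied to the open intervals, gives an increasing homeomorphism $\chi_0\colon[p,f(p)]\to[p',f(p')]$ that maps $A\cap[p,f(p)]$ onto $A'\cap[p',f(p')]$. Put $\chi_J=f^n\chi_0f^{-n}$ on $[f^n(p),f^{n+1}(p)]$, $n\in\mathbb Z$. At the common endpoint $f^{n+1}(p)$ both formulas give $f^{n+1}(p')$. By Lemma~\ref{lem:holder} these intervals cover $J$, and so do their images $[f^n(p'),f^{n+1}(p')]$. So $\chi_J$ is an increasing homeomorphism of $J$ commuting with $f$, and $\chi_J(A\cap J)=A'\cap J$ because both sets are $f$-invariant.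

\emph{Type} (M). Here $A\cap J=G_Jx$ and $A'\cap J=G_Jx'$. Since $gx<hx\iff g<h\iff gx'<hx'$, the map $gx\mapsto gx'$ is an order isomorphism between dense subsets of $J$. Its extension $\chi_J$ from Lemma~\ref{lem:order}(a) commutes with each $h\in G_J$ on the dense set $G_Jx$, hence on $J$.

For a gap $K=\gamma(J)$ put $\chi_K=\gamma\chi_J\gamma^{-1}$ on $K$. If also $K=\gamma'(J)$, then $\gamma'=\gamma g$ on $J$ with $g=\gamma^{-1}\gamma'|J\in G_J$, and $\gamma'\chi_J\gamma'^{-1}=\gamma g\chi_Jg^{-1}\gamma^{-1}=\chi_K$. The map $\chi_K$ is increasing whether $\gamma$ increases or decreases, and it maps $A\cap K=\gamma(A\cap J)$ onto $A'\cap K=\gamma(A'\cap J)$. If a branch $\theta$ maps $K$ onto $K'$, then $K'=\theta\gamma(J)$, so $\chi_{K'}=\theta\chi_K\theta^{-1}$. Let $\chi$ be $\chi_K$ on each gap $K$ and the identity on $\overline{D_3}$. This is an increasing bijection of $I$, hence a homeomorphism, and it is an automorphism by Proposition~\ref{prop:criterion}.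
\end{proof}

\section{Borel enumeration and proof of the marking theorem}\label{sec:borel}

A \emph{Borel enumeration} of an assignment $\mathcal R\mapsto C(\mathcal R)\subset I$ is a countable family of Borel maps $c_n\colon X_{\mathrm s}\to I\cup\{*\}$ with $C(\mathcal R)=\{c_n(\mathcal R):n\}\setminus\{*\}$; the value $*$ means ``undefined''. We use freely that Borel conditions are closed under quantification over countable sets, that compositions of Borel maps are Borel, and that a supremum or infimum of Borel functions over a countable index set, restricted by a Borel condition, is Borel. The principle throughout is that every open object constructed above contains a rational point, which serves as its name. Let $Q=\mathbb Q\cap I$.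

\medskip\noindent\emph{Step 1: ray functions.} By \eqref{eq:h} and Lemma~\ref{lem:boxes}(a), the maps $(\mathcal R,q,x)\mapsto h^\pm_{R_k,q}(x)$ are Borel on the open set where $(x,q)\notin R_k$.

\medskip\noindent\emph{Step 2: $D_0$.} By Lemma~\ref{lem:V}(a), $V$ is enumerated by a rational tuple $(k,q,a,a',b',b)$, a sign, and a choice of sup or inf: the value is the common supremum (infimum) if the tuple is a window and the two suprema (infima) are equal and finite, and $*$ otherwise. It remains to compute these quantities. Let $[a,b]\times\{q\}$ miss $R_k$. As the sets $\{h_q^+>t\}$ are open, $\sup_{(a,b)}h_q^+$ is the supremum over rational points. Next,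
\[
\inf_{(a,b)}h_q^+=\inf\{t\in\mathbb Q\cap[q,1]:R_k\cap([c,d]\times[q,t])\ne\emptyset\text{ for some rationals }a<c<d<b\},
\]
with $\inf\emptyset=+\infty$: if $h_q^+(x)$ is finite for some $x\in(a,b)$, every rational $t\in[h_q^+(x),1]$ is in the set; and if $t$ is in the set, some $x\in[c,d]$ has $h_q^+(x)\le t$. In the same way $\inf_{(a,b)}h_q^-$ is the infimum over rational points and $\sup_{(a,b)}h_q^-$ is the supremum of the rationals $t\in[0,q]$ such that $R_k$ meets $[c,d]\times[t,q]$ for some rationals $a<c<d<b$. The formulas apply to $(a',b')$ as well, and all of them are Borel in $\mathcal R$.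

\medskip\noindent\emph{Step 3: gaps.} Let $C\ni0,1$ be Borel enumerated by $(c_n)$ and let $r\in Q$. The condition $r\notin\overline C$ says that some rational $\varepsilon>0$ satisfies $|c_n-r|\ge\varepsilon$ whenever $c_n\ne*$, and then the gap of $C$ containing $r$ is $(\sup\{c_n:c_n<r\},\inf\{c_n:c_n>r\})$. So gaps are named by rationals and have Borel endpoints.

\medskip\noindent\emph{Step 4: cells.} Name a cell by $k$ and a point $z\in Q^2\setminus R_k$ with both coordinates outside $\overline{D_0}$; let $J_0,K_0$ be the gaps of $D_0$ containing the coordinates and $U_z$ the cell containing $z$. Call a rational box with nonempty interior \emph{free} if it lies in $(J_0\times K_0)\setminus R_k$, a Borel condition, and \emph{reachable} if it ends a finite chain of free boxes in which the first contains $z$ and consecutive ones intersect. A reachable box lies in $U_z$, since the union of the chain is connected. Conversely, the interiors of the free boxes in $U_z$ cover $U_z$, and a reachable box cannot meet an unreachable free box; so the interiors of the reachable and of the unreachable ones have disjoint open unions, and by connectedness every free box in $U_z$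 is reachable. Hence ``$\beta\subset U_z$'' is Borel. The interval $\pi_1(U_z)$ is the union of the $\pi_1(\beta)$, so its endpoints are Borel, and
\[
\varphi^+_{U_z}(x)=\sup\{\max\pi_2(\beta):\beta\subset U_z,\ x\in\pi_1(\beta)\},\qquad
\varphi^-_{U_z}(x)=\inf\{\min\pi_2(\beta):\beta\subset U_z,\ x\in\pi_1(\beta)\}
\]
are Borel in $(\mathcal R,x)$, where $\beta$ ranges over rational boxes with nonempty interior.

\medskip\noindent\emph{Step 5: branches.} Name a component $W$ of $O^+_{U_z}$ by a rational $t\in W$. For rational $r\le t$ in $\pi_1(U_z)$, continuity of $\varphi^+_{U_z}$ on $[r,t]$ shows that $[r,t]\subset W$ iff $\sup\{\varphi^+_{U_z}(r''):r''\in\mathbb Q\cap[r,t]\}<\sup K_0$. The left endpoint of $W$ is the infimum of such $r$. The right endpoint is found with $[t,r]$, and components of $O^-_{U_z}$ with $\inf\varphi^-_{U_z}>\inf K_0$. So there is a fixed countable index set of tuples $i=(k,z,\pm,t)$ and maps $\theta_i=\theta_i^{\mathcal R}$, empty if the tuple names nothing, such that $\Phi$ is the set of nonempty $\theta_i$, the endpoints of $\operatorname{dom}\theta_i$ are Borel in $\mathcal R$, and $(\mathcal R,x)\mapsto\theta_i(x)$ is Borel on a Borel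 set. The endpoints of $\operatorname{ran}\theta_i$ are the infimum and supremum of $\theta_i$ over rational points. Whether $\theta_i$ increases is decided by comparing its values at two rational points. For $y\in\operatorname{ran}\theta_i$ we have $\theta_i^{-1}(y)=\sup\{x\in\mathbb Q\cap\operatorname{dom}\theta_i:\theta_i(x)\le y\}$ if $\theta_i$ increases, and the same with $\ge$ if it decreases. So inverses are Borel too.

\medskip\noindent\emph{Step 6: transitions and $D_1$.} For a word $w$ in the letters $i^{\pm1}$ let $\gamma_w$ be the corresponding composition, with $\mathrm{id}_{(0,1)}$ for the empty word; every transition is some $\gamma_w$. By induction on length, $\{(\mathcal R,x):x\in\operatorname{dom}\gamma_w\}$ is Borel and $(\mathcal R,x)\mapsto\gamma_w(x)$ is Borel on it. Name a component of $\{\gamma_w(x)\ne x\}$ by a rational $r$ in it. By continuity on the interval $\operatorname{dom}\gamma_w$, its left endpoint is the infimum of the rationals $r'\le r$ in $\operatorname{dom}\gamma_w$ with $\inf\{|\gamma_w(r'')-r''|:r''\in\mathbb Q\cap[r',r]\}>0$, and symmetrically on the right. So $D_1$ is Borel enumerated.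

\medskip\noindent\emph{Step 7: $D_2$.} By \eqref{eq:edge}, $D_2$ consists of the values obtained from elements of $D_1$ by finitely many applications of the partial operations $p\mapsto\theta_i^{\pm1}(p)$ and $p\mapsto h^\pm_{R_k,r}(p)$, $r\in Q$, the latter defined when $(p,r)\notin R_k$ and the value is finite. These are countably many operations, Borel in $(\mathcal R,p)$.

\medskip\noindent\emph{Step 8: groups and $D_3$.} Let $D$ be $D_2$, and let $J$ be the gap of $D$ containing $r\in Q$. Call a word $w$ \emph{returning} if $r\in\operatorname{dom}\gamma_w$ and $\gamma_w(r)\in J$, a Borel condition. By Lemma~\ref{lem:gaps}(a), $G_J=\{\gamma_w|J:w\text{ returning}\}$, and by Lemma~\ref{lem:gaps}(c) two elements of $G_J$ are equal iff they agree at $r$. So $G_J$ is cyclic iff there is a returning $w$ such that every returning $w'$ satisfies $\gamma_{w'}(r)=\gamma_{w^m}(r)$ for some $m\in\mathbb Z$. Suppose $G_J$ is not cyclic. By \eqref{eq:wandering}, rationals $t\le t'$ in $J$ lie in the same class iff no returning $w$ has $\gamma_w(r)\ne r$, $\gamma_w(t)\le t'$ and $\gamma_w(t')\ge t$. For $t\in\mathbb Q\cap J$ take the infimum and the supremum of the rationals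 in the class of $t$. They are the endpoints of the class if it is nondegenerate and are equal otherwise, and every nondegenerate class contains a rational. So $D_3$ is Borel enumerated. The test for cyclicity applies verbatim with $D=D_3$.

\medskip\noindent\emph{Step 9: a choice set.} We must select one gap of $D_3$ in each family of linked gaps. Fix an enumeration $Q=\{r_0,r_1,\dots\}$. Call $r_n$ \emph{leading} if $r_n\notin\overline{D_3}$ and there are no $m<n$ and $w$ such that $r_m\in\operatorname{dom}\gamma_w\setminus\overline{D_3}$ and $\gamma_w(r_m)$ lies in the gap of $r_n$. This is a Borel condition. By Lemma~\ref{lem:gaps}(a), $r_n$ is leading iff it has the smallest index among all rationals in gaps linked to its own. So each family of linked gaps contains exactly one leading rational. For leading $r_n$ in the gap $L_n$ let $T_n=\{r_n\}$ if $G_{L_n}$ is not cyclic and $T_n=\mathbb Q\cap L_n$ otherwise, and put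
\[
A(\mathcal R)=\{\gamma_w(t):r_n\text{ leading},\ w\text{ a word},\ t\in T_n\cap\operatorname{dom}\gamma_w\}.
\]
This set is Borel enumerated, it misses $\overline{D_3}$ by Lemma~\ref{lem:gaps}(a), and it is invariant under all $\theta_i^{\pm1}$. Let $J$ be a gap, $r_n$ the leading rational of its family, and $J=\gamma_0(L_n)$. If $\gamma_w(t)\in J$ with $t\in T_m$, then $\gamma_w(L_m)=J$, so $m=n$ and $\gamma_0^{-1}\gamma_w|L_n\in G_{L_n}$. Hence $A(\mathcal R)\cap J=\gamma_0(G_{L_n}T_n)$. In types (T) and (Z) this contains $\gamma_0(\mathbb Q\cap L_n)$; in type (M) it is the dense orbit $G_J\gamma_0(r_n)$. So $A(\mathcal R)$ is a choice set.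

\begin{proof}[Proof of Theorem~\ref{thm:marking}]
Let $D^*(\mathcal R)=D_3(\mathcal R)\cup A(\mathcal R)$. It contains $0,1$ and is dense in $I$, since $D_3$ is dense in $\overline{D_3}$ and $A(\mathcal R)$ is dense in each gap. Let $(c_m)_{m\in\mathbb N}$ be a Borel enumeration of it, and let $d_n=c_m$ for the least $m$ with $c_m\notin\{*,d_0,\dots,d_{n-1}\}$; such $m$ exists because $D^*(\mathcal R)$ is infinite. The maps $d_n$ are Borel and enumerate $D^*(\mathcal R)$ without repetition.

Let $g\mathcal R=\mathcal S$ with $g\in\operatorname{Homeo}(I)$. Then $g^{-1}A(\mathcal S)$ is a choice set for $\mathcal R$, so Proposition~\ref{prop:choice} gives an automorphism $\chi$ of $\mathcal R$ that fixes $D_3(\mathcal R)$ pointwise and maps $A(\mathcal R)$ onto $g^{-1}A(\mathcal S)$. The map $g'=g\chi$ takes $\mathcal R$ to $\mathcal S$, $D_3(\mathcal R)$ onto $gD_3(\mathcal R)=D_3(\mathcal S)$, and $A(\mathcal R)$ onto $A(\mathcal S)$.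
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Lower bounds, functions, the circle and the square}\label{sec:complements}

We prove the four parts of Theorem~\ref{thm:complements} in turn.

\subsection*{Part (a): coding linear orders}

The upper bound is Theorem~\ref{thm:main}. For the lower bound we use the theorem of Friedman and Stanley~\cite{FS} that isomorphism of linear orders on $\mathbb N$ is Borel complete, that is, $E_{S_\infty}$ is Borel reducible to it. We code a linear order by the order of the complementary intervals of a closed set $F\subset I$, and use the relation $x\le y$ to forbid reversal. For a linear order $L$ on $\mathbb N$ let $\alpha_n=\sum_{m<_Ln}2^{-m-1}$ and $I_n=[\alpha_n,\alpha_n+2^{-n-1}]\subset I$, let $C_n$ be the open middle third of $I_n$, and put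
\[
F_L=I\setminus\bigcup_nC_n,\qquad R_L=\{(x,y)\in F_L\times I:x\le y\}\in\mathcal K(I^2).
\]
If $m<_Ln$, then $\alpha_m+2^{-m-1}\le\alpha_n$. So the intervals $I_n$ have disjoint interiors and are ordered as $L$; their total length is $1$, so the union of their interiors is dense in $I$. The $C_n$ have disjoint closures contained in $(0,1)$, so they are the components of $I\setminus F_L$, and $0,1\in F_L$.

The map $L\mapsto R_L$ is Borel by Lemma~\ref{lem:boxes}(b): each $\alpha_n$ is continuous in $L$; $R_L$ meets $[a,b]\times[c,d]$ iff some $x\in F_L\cap[a,b]$ has $x\le d$, that is, iff $a\le d$ and $F_L$ meets $[a,\min(b,d)]$; and $F_L$ misses a closed interval iff the interval lies in some $C_n$.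

Let $\pi$ be an isomorphism from $L$ to $L'$, and mark the objects for $L'$ with primes. The increasing affine maps $I_n\to I'_{\pi(n)}$ define an order isomorphism between the dense sets $\bigcup_n\operatorname{int}I_n$ and $\bigcup_n\operatorname{int}I'_n$. By Lemma~\ref{lem:order}(a) it extends to $g\in\operatorname{Homeo}_+(I)$, and $g(C_n)=C'_{\pi(n)}$. So $g(F_L)=F_{L'}$ and $(g\times g)R_L=R_{L'}$. Conversely, let $(g\times g)R_L=R_{L'}$. If $g$ were decreasing, every $(x,y)\in R_{L'}$ would satisfy $x\ge y$, contrary to $(0,1)\in R_{L'}$. So $g$ is increasing and maps $F_L=\pi_1(R_L)$ onto $F_{L'}$. It induces an order isomorphism between the families $(C_n)$ and $(C'_n)$, so $L\cong L'$.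

\subsection*{Part (b): functions on the square and sequences of maps}

The space $C(I^2,Y)$ carries the compact-open topology. Let $(F_k)$ be the complements of the members of a countable base of $Y$. If $y\ne y'$, some $F_k$ contains exactly one of the two points. Hence $v\circ(g\times g)=u$ iff $u^{-1}(F_k)=(g\times g)^{-1}(v^{-1}(F_k))$ for all $k$, that is, iff $g$ conjugates $(u^{-1}(F_k))_k$ to $(v^{-1}(F_k))_k$. These closed sets may be empty, which is why $\emptyset$ is allowed in $X$. The map $u\mapsto(u^{-1}(F_k))_k$ is Borel by Lemma~\ref{lem:boxes}(b), since $u^{-1}(F_k)\cap\beta=\emptyset$ means $u(\beta)\subset Y\setminus F_k$, an open condition on $u$. Theorem~\ref{thm:main} applies.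

Sequences $(f_k),(f'_k)$ in $C(I,I)$ are simultaneously conjugate if $gf_kg^{-1}=f_k'$ for some $g\in\operatorname{Homeo}(I)$ and all $k$, that is, if the sequences of graphs are conjugate in $X$. The Hausdorff distance of two graphs is at most the uniform distance of the maps, so passing to graphs is continuous, and Theorem~\ref{thm:main} applies again.

\subsection*{Part (c): the circle}

Let $p\colon\mathbb R\to\mathbb S=\mathbb R/\mathbb Z$ be the projection.

\emph{Upper bound.} We unroll the circle and record the deck translation as a second relation. Let $\iota\colon\mathbb R\to(0,1)$ be an increasing homeomorphism. For closed $R\subset\mathbb S^2$ let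
\[
\hat R=(\iota\times\iota)\bigl((p\times p)^{-1}(R)\bigr)\cup\partial(I^2),\qquad
\hat T=\{(\iota(x),\iota(x\pm1)):x\in\mathbb R\}\cup\{(0,0),(1,1)\}.
\]
Both sets are closed in $I^2$. The map $R\mapsto\hat R$ is Borel by Lemma~\ref{lem:boxes}(b): $\hat R$ misses a box $\beta$ iff $\beta\subset(0,1)^2$ and $R$ misses the compact set $(p\times p)((\iota\times\iota)^{-1}\beta)$. We claim that $R$ and $S$ are conjugate iff $(\hat R,\hat T,\hat T,\dots)$ and $(\hat S,\hat T,\hat T,\dots)$ are; then Theorem~\ref{thm:main} applies.

Let $f\in\operatorname{Homeo}(\mathbb S)$ conjugate $R$ to $S$. A lift $\tilde f$ is a homeomorphism of $\mathbb R$ with $p\tilde f=fp$ and $\tilde f(x+1)=\tilde f(x)+\epsilon$ for a constant $\epsilon=\pm1$. The map $\iota\tilde f\iota^{-1}$ extends to $g\in\operatorname{Homeo}(I)$. Then $g\times g$ preserves $\partial(I^2)$ and $\{(0,0),(1,1)\}$, while $\tilde f\times\tilde f$ maps $(p\times p)^{-1}(R)$ onto $(p\times p)^{-1}(S)$ and sends $(x,x\pm1)$ to $(\tilde f(x),\tilde f(x)\pm\epsilon)$. So $g$ conjugates the sequences. Conversely, let $g$ conjugate the sequences and put $\tilde f=\iota^{-1}g\iota$. Comparing sections of $\hat T$ gives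 $\{\tilde f(x+1),\tilde f(x-1)\}=\{\tilde f(x)+1,\tilde f(x)-1\}$. So $\tilde f(x+1)=\tilde f(x)+1$ for all $x$ if $\tilde f$ increases, and $\tilde f(x+1)=\tilde f(x)-1$ for all $x$ if it decreases. Hence $\tilde f$ induces $f\in\operatorname{Homeo}(\mathbb S)$ with $p\tilde f=fp$, and since $\tilde f\times\tilde f$ maps $(p\times p)^{-1}(R)$ onto $(p\times p)^{-1}(S)$, we get $(f\times f)R=S$.

\emph{Lower bound.} Let $\kappa=p|I$, which identifies $0$ and $1$ to the point $o=\kappa(0)$, and let $R'_L=(\kappa\times\kappa)(R_L)$ with $R_L$ as in part (a). The map $L\mapsto R'_L$ is Borel, as $R\mapsto(\kappa\times\kappa)R$ is continuous. If $L\cong L'$, the increasing map $g$ from part (a) fixes $0$ and $1$ and induces a conjugacy from $R'_L$ to $R'_{L'}$. Conversely let $f$ conjugate $R'_L$ to $R'_{L'}$; it maps the section at $z$ onto the section at $f(z)$. The section of $R'_L$ at $o$ is $\mathbb S$, because $0\in F_L$; the section at $\kappa(x)$ is the proper arc $\kappa([x,1])$ for $x\in F_L\cap(0,1)$; all other sections are empty. So $f(o)=o$, $f\kappa=\kappa g$ for some $g\in\operatorname{Homeo}(I)$, and $g(F_L)=F_{L'}$. Pick $x\in F_L\cap(0,1)$, for instance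 an endpoint of $C_0$. If $g$ were decreasing, $f$ would map $\kappa([x,1])$ onto $\kappa([0,g(x)])$, which differs from the section $\kappa([g(x),1])$ since $0<g(x)<1$. So $g$ is increasing, and $L\cong L'$ as in part (a).

\subsection*{Part (d): the square}

As for interval maps, sending a homeomorphism of $I^2$ to its graph is continuous, and two homeomorphisms are conjugate in $\operatorname{Homeo}(I^2)$ iff their graphs are conjugate closed binary relations on $I^2$. Hjorth proved \cite[Chapter~4]{Hjorth} that conjugacy in $\operatorname{Homeo}([0,1]^2)$ is not classifiable by countable structures, that is, not Borel reducible to $E_{S_\infty}$. A Borel reduction of conjugacy of closed relations on $I^2$ to $E_{S_\infty}$, composed with the graph map, would contradict this. The proof of Theorem~\ref{thm:complements} is complete. \qed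

\begin{thebibliography}{9}

\bibitem{BV}
Henk Bruin and Benjamin Vejnar,
\emph{Classification of one dimensional dynamical systems by countable structures},
arXiv:2006.14926 (2020).

\bibitem{FS}
H. Friedman and L. Stanley,
\emph{A Borel reducibility theory for classes of countable structures},
J. Symbolic Logic 54 (1989).

\bibitem{Hjorth}
Hjorth,
\emph{Classification and Orbit Equivalence Relations},
AMS Math. Surveys and Monographs 75, 2000.

\end{thebibliography}
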